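\title{Associated primes of local cohomology over local rings of dimension four}

\begin{abstract}
We prove that every local cohomology module $H^i_{\mathfrak a}(T)$ of a Noetherian local ring $T$ of dimension four has only finitely many associated primes, which answers a question posed in a paper of Singh and Swanson. More generally, if $A$ is a local or an excellent ring and $M$ is a finitely generated $A$-module, then only finitely many associated primes $P$ of $H^i_{\mathfrak a}(M)$ satisfy $\dim M_P\le 3$. Known examples show that these bounds cannot be raised. The proof splits $M$, on an \'etale neighborhood of a prime $Q$ with $\dim M_Q\le 2$, into a part whose local cohomology vanishes in degrees at least two and a part on which $\mathfrak a$ can be replaced by a prime ideal.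
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings in this paper are commutative and Noetherian. Let $A$ be a ring, $\mathfrak a\subseteq A$ an ideal and $N$ an $A$-module. The elements of $N$ annihilated by a power of $\mathfrak a$ form a submodule $\Gamma_{\mathfrak a}(N)$, and the local cohomology modules $H^i_{\mathfrak a}(N)$ are the values of the right derived functors of $\Gamma_{\mathfrak a}$. They compare $\operatorname{Spec}A$ with the open set $U=\operatorname{Spec}A\setminus V(\mathfrak a)$: the module $H^1_{\mathfrak a}(N)$ is the cokernel of the restriction map $N\to\Gamma(U,\widetilde N)$, and $H^i_{\mathfrak a}(N)\cong H^{i-1}(U,\widetilde N)$ for $i\ge2$.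

A prime $P$ is \emph{associated} to a module $H$ if it is the annihilator of an element of $H$; the set of such primes is $\operatorname{Ass}H$. It is finite when $H$ is finitely generated, but local cohomology modules need not be finitely generated, as $H^1_{(x)}(K[x])=K[x,x^{-1}]/K[x]$ shows. Finiteness of $\operatorname{Ass}H$ is a useful substitute. It makes the support $\operatorname{Supp}H=\bigcup_{P\in\operatorname{Ass}H}V(P)$ a closed set, and it makes prime avoidance available: an ideal that consists of zero divisors on $H\neq0$ lies in one associated prime, so it annihilates a nonzero element of $H$.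

For a finitely generated module $M$, the sets $\operatorname{Ass}H^0_{\mathfrak a}(M)$ and $\operatorname{Ass}H^1_{\mathfrak a}(M)$ are always finite (Lemma~\ref{lem:hom} below), so finiteness can first fail for $i=2$. Three known results frame the problem; we quote them without proof. Let $K$ be any field.
\begin{enumerate}
\item[(A)] For the four-dimensional domain $S=K[t,u,v,x,y]/(u^2x^2+tuxvy+v^2y^2)$, which is not local, the module $H^2_{(x,y)}(S)$ has infinitely many associated primes.
\item[(B)] For $R=K[s,t,u,v,x,y]/(su^2x^2+tuxvy+sv^2y^2)$ and $\mathfrak m=(s,t,u,v,x,y)R$, the module $H^2_{(x,y)}(R_{\mathfrak m})$ has infinitely many associated primes. The local ring $R_{\mathfrak m}$ has dimension five.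
\item[(C)] (Marley) If $T$ is a local ring of dimension less than four, then every $H^i_{\mathfrak a}(T)$ has finitely many associated primes.
\end{enumerate}
Between (B) and (C) lies one dimension, and this is the question posed in \cite{SS}: \emph{is there a local ring $T$ of dimension four, with an ideal $\mathfrak a$ and an integer $i\ge0$, such that $H^i_{\mathfrak a}(T)$ has infinitely many associated primes?}

The maximal ideal of $T$ is a single prime, so the question concerns the punctured spectrum of $T$, a scheme of dimension $\dim T-1$. The two examples fit this shift by one. The nonlocal example has dimension four, the local one has dimension five, and they are related by $R/(s-1)R\cong S$. A four-dimensional $T$ thus poses a question about a three-dimensional scheme, and (C) applies to the local ring $T_P$ at each of its points. This suggests the answer ``no'', but does not prove it: the $\mathbb Z$-module $\bigoplus_p\mathbb Z/p$ has infinitely many associated primes although each of its localizations at a prime has at most one. The answer is nevertheless ``no'', also for modules.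

\begin{theorem}\label{thm:four}
Let $T$ be a local ring, $M$ a finitely generated $T$-module with $\dim M\le4$, and $\mathfrak a\subseteq T$ an ideal. Then $\operatorname{Ass}H^i_{\mathfrak a}(M)$ is finite for all $i$. In particular, if $\dim T=4$, then $H^i_{\mathfrak a}(T)$ has finitely many associated primes for every $\mathfrak a$ and every $i\ge0$.
\end{theorem}

For a finitely generated $A$-module $M$ and $P\in\operatorname{Supp}M$, we write $\dim M_P$ for the dimension of the $A_P$-module $M_P$. It is the height of $P/\operatorname{Ann}M$ in $A/\operatorname{Ann}M$, and for $M=A$ it is the height of $P$. Excellent rings are recalled in Section~\ref{sec:background}; complete local rings and finitely generated algebras over fields are excellent. Theorem~\ref{thm:four} is a special case of the following.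

\begin{theorem}\label{thm:three}
Let $A$ be a ring which is local (of any dimension) or excellent. Let $M$ be a finitely generated $A$-module, $\mathfrak a\subseteq A$ an ideal and $i\ge0$. Then the set
\[
\{P\in\operatorname{Ass}H^i_{\mathfrak a}(M):\dim M_P\le3\}
\]
is finite. In particular, $\operatorname{Ass}H^i_{\mathfrak a}(M)$ is finite if $A$ is semilocal and $\dim M\le4$, or if $A$ is excellent and $\dim M\le3$.
\end{theorem}

The examples (A) and (B) show that these bounds are the best possible.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For every $d\ge5$ there is a $d$-dimensional local ring with a local cohomology module that has infinitely many associated primes.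
\item[(b)] For every $d\ge4$ there is a $d$-dimensional excellent ring with this property.
\item[(c)] The bound ``$\le3$'' in Theorem~\ref{thm:three} cannot be replaced by ``$\le4$'', either for local or for excellent rings.
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:four}, the module $H^2_{(x,y)}(S_P)$ has finitely many associated primes for every prime $P$ of the ring $S$ in (A), while $H^2_{(x,y)}(S)$ has infinitely many. So finiteness at each point does not suffice, even for local cohomology. What can be glued is finiteness on open sets, and the core of the paper, Proposition~\ref{prop:key}, produces such an open set around every prime $Q$ with $\dim M_Q\le2$. Section~\ref{sec:reduction} deduces Theorems~\ref{thm:four} and~\ref{thm:three} from it. Section~\ref{sec:example} works out the proposition on a nodal surface, Sections~\ref{sec:good}--\ref{sec:branches} supply the three ingredients that this example calls for, and Section~\ref{sec:key} assembles them. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.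

\section{Background}\label{sec:background}

\subsection*{Local cohomology}
For elements $a_1,\dots,a_n$ of $A$ and a set $J\subseteq\{1,\dots,n\}$ put $a_J=\prod_{j\in J}a_j$. The \emph{\v Cech complex} of an $A$-module $N$ is
\[
\check C^\bullet(N):\quad 0\to N\to\bigoplus_jN_{a_j}\to\bigoplus_{j<k}N_{a_ja_k}\to\cdots\to N_{a_1\cdots a_n}\to0,
\]
with $\check C^p(N)=\bigoplus_{|J|=p}N_{a_J}$; the components of the differentials are localization maps, up to sign. We use the following textbook facts.
\begin{enumerate}
\item[(L1)] If $\sqrt{\mathfrak a}=\sqrt{(a_1,\dots,a_n)}$, then $H^i_{\mathfrak a}(N)=H^i(\check C^\bullet(N))$. Thus $H^i_{\mathfrak a}$ depends only on $V(\mathfrak a)$, commutes with direct sums, and vanishes for $i>n$. Every element of $H^i_{\mathfrak a}(N)$ is annihilated by a power of $\mathfrak a$; we say that the module is \emph{$\mathfrak a$-torsion}.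
\item[(L2)] Let $A\to B$ be a homomorphism. For a $B$-module $N$ we have $H^i_{\mathfrak a}(N)=H^i_{\mathfrak aB}(N)$, and we write $H^i_{\mathfrak a}(N)$ for both. If $B$ is flat over $A$, then $H^i_{\mathfrak a}(N)\otimes_AB=H^i_{\mathfrak a}(N\otimes_AB)$ for every $A$-module $N$. In particular, local cohomology commutes with localization, and $\operatorname{Supp}H^i_{\mathfrak a}(N)\subseteq\operatorname{Supp}N$.
\item[(L3)] (Grothendieck vanishing) $H^i_{\mathfrak a}(N)=0$ for all $i>\dim A$ and all $A$-modules $N$.
\item[(L4)] If $\operatorname{depth}A_P\ge r$ for every $P\in V(\mathfrak a)$, then $H^i_{\mathfrak a}(A)=0$ for $i<r$.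
\item[(L5)] (Hartshorne--Lichtenbaum vanishing) Let $(R,\mathfrak m)$ be a local ring of dimension $d$ with completion $\widehat R$, and let $\mathfrak a\subseteq\mathfrak m$. Then $H^d_{\mathfrak a}(R)=0$ if and only if $\dim\widehat R/(\mathfrak a\widehat R+\mathfrak P)>0$ for every prime $\mathfrak P$ of $\widehat R$ with $\dim\widehat R/\mathfrak P=d$.
\end{enumerate}

\subsection*{Flat homomorphisms}
Let $A\to B$ be flat and let $X$ be an $A$-module, not necessarily finitely generated.
\begin{enumerate}
\item[(F1)] If $P\in\operatorname{Ass}X$, then $B/PB$ embeds in $X\otimes_AB$, so $\operatorname{Ass}(B/PB)\subseteq\operatorname{Ass}(X\otimes_AB)$, and every associated prime of $B/PB$ contracts to $P$. Indeed, $A/P\subseteq X$ stays an inclusion after tensoring with $B$, and the elements of $A\setminus P$ stay nonzero divisors on $B/PB$. (See \cite[Theorem~23.2]{Mat}.)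
\item[(F2)] If a prime $P'$ of $B$ contracts to $P$, then $\dim B_{P'}=\dim A_P+\dim B_{P'}/PB_{P'}$ \cite[Theorem~15.1]{Mat}. In particular, minimal primes of $B$ contract to minimal primes of $A$. If $(A,\mathfrak m)\to(B,\mathfrak n)$ is a flat local homomorphism with $\mathfrak mB=\mathfrak n$, then $\dim A/I=\dim B/IB$ for every proper ideal $I$ of $A$, because $A/I\to B/IB$ is a homomorphism of the same kind.
\item[(F3)] $\operatorname{Hom}_A(A/\mathfrak a,X)\otimes_AB=\operatorname{Hom}_B(B/\mathfrak aB,X\otimes_AB)$, and if $X$ is finitely generated, then $\operatorname{Ann}_B(X\otimes_AB)=(\operatorname{Ann}_AX)B$.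
\item[(F4)] If $B$ is faithfully flat over $A$ (as it is for a flat local homomorphism) and $X\otimes_AB$ is zero or finitely generated, then so is $X$. For the second statement, choose a finitely generated submodule $X'\subseteq X$ such that $X'\otimes_AB$ contains the generators of $X\otimes_AB$; then $(X/X')\otimes_AB=0$.
\end{enumerate}

\subsection*{Excellent rings}
The word has its usual meaning, as in EGA or \cite{Mat}: a ring $A$ is \emph{excellent} if it is universally catenary, if for every prime $P$ the fibers of $A_P\to\widehat{A_P}$ (the formal fibers) are geometrically regular, and if the regular locus of every finitely generated $A$-algebra is open. We use four standard facts.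
\begin{enumerate}
\item[(E1)] Fields and complete local rings are excellent. Localizations of excellent rings and finitely generated algebras over them, in particular quotients, are excellent.
\item[(E2)] The normalization $\widetilde D$ of an excellent domain $D$ is a finite $D$-module.
\item[(E3)] If $\widetilde P$ is a prime of this $\widetilde D$ lying over $P\subseteq D$, then $\operatorname{ht}\widetilde P=\operatorname{ht}P$. This is the dimension formula for a finite extension of a universally catenary domain.
\item[(E4)] The completion of an excellent normal local domain is a normal local domain. Normality follows from \cite[Corollary to Theorem~23.9]{Mat}, since the base and the fibers of the completion map are normal, and a normal local ring is a domain.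
\end{enumerate}

\section{Finiteness on open sets implies the theorems}\label{sec:reduction}

To prove that a module $H$ which is not finitely generated has finitely many associated primes, we look for a finitely generated submodule with the same associated primes. For an $\mathfrak a$-torsion module there is a natural candidate, the submodule $\operatorname{Hom}_A(A/\mathfrak a,H)$ of elements annihilated by $\mathfrak a$:
\begin{equation}\label{eq:ass}
\operatorname{Ass}H=\operatorname{Ass}\operatorname{Hom}_A(A/\mathfrak a,H)\qquad\text{if $H$ is $\mathfrak a$-torsion.}
\end{equation}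
Indeed, if $P$ is the annihilator of $h\in H$, then $\mathfrak a^n\subseteq P$ for some $n$, so $\mathfrak a\subseteq P$ and $\mathfrak ah=0$.

\begin{example}\label{ex:model}
Let $C\ne0$ be a ring, $A=C[x,y]$ and $\mathfrak a=(x,y)$. By (L1),
\[
H^2_{\mathfrak a}(A)=A_{xy}/(A_x+A_y)=\bigoplus_{i,j\ge1}C\,x^{-i}y^{-j}.
\]
No single power of $x$ annihilates this module, so it is not finitely generated. The elements annihilated by $x$ and $y$ form the submodule $C\,x^{-1}y^{-1}\cong A/\mathfrak a$, which is cyclic.
\end{example}

In this example $H^0_{\mathfrak a}(A)=H^1_{\mathfrak a}(A)=0$. The next lemma asks only that the lower modules be finitely generated.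

\begin{lemma}\label{lem:hom}
Let $M$ be a finitely generated $A$-module. If $H^j_{\mathfrak a}(M)$ is finitely generated for all $j<i$, then $\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))$ is finitely generated. In particular, it is always finitely generated for $i=0$ and $i=1$.
\end{lemma}

\begin{proof}
We have $\operatorname{Hom}_A(A/\mathfrak a,\Gamma_{\mathfrak a}(-))=\operatorname{Hom}_A(A/\mathfrak a,-)$, and $\Gamma_{\mathfrak a}$ takes injective modules to injective modules. So there is a spectral sequence of composite functors
\[
E_2^{p,q}=\operatorname{Ext}^p_A(A/\mathfrak a,H^q_{\mathfrak a}(M))\ \Longrightarrow\ \operatorname{Ext}^{p+q}_A(A/\mathfrak a,M),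
\]
and we must show that $E_2^{0,i}$ is finitely generated. The term $E_\infty^{0,i}$ is a quotient of $\operatorname{Ext}^i_A(A/\mathfrak a,M)$, hence finitely generated, and $E^{0,i}_r=E^{0,i}_\infty$ for large $r$. No nonzero differential arrives in column $0$, so for $r\ge2$ there is an exact sequence
\[
0\to E_{r+1}^{0,i}\to E_r^{0,i}\to E_r^{r,\,i-r+1}.
\]
The last term is a subquotient of $\operatorname{Ext}^r_A(A/\mathfrak a,H^{i-r+1}_{\mathfrak a}(M))$, which is finitely generated because $i-r+1<i$. Descending induction on $r$ gives the claim. For $i=0$ the hypothesis is empty, and for $i=1$ it holds because $H^0_{\mathfrak a}(M)\subseteq M$.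
\end{proof}

Finite generation of $\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))$ has a second advantage over finiteness of $\operatorname{Ass}$: by (F3) and (F4) it can be checked after a faithfully flat base change. The central result of the paper is the following.

\begin{proposition}\label{prop:key}
Let $A$ be an excellent ring, $M$ a finitely generated $A$-module, $\mathfrak a$ an ideal, and $Q\in\operatorname{Supp}M$ a prime with $\dim M_Q\le2$. Then there is $f\in A\setminus Q$ such that $\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))_f$ is a finitely generated $A_f$-module for all $i$. In particular, $\operatorname{Ass}_{A_f}H^i_{\mathfrak a}(M_f)$ is finite for all $i$.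
\end{proposition}

The proposition speaks of dimension two, and the theorems of dimensions three and four. Each step up costs only a finite set of primes: from two to three, the minimal elements of a closed set, and from three to four, the maximal ideal.

\begin{proof}[Proof of Theorem~\ref{thm:three}, assuming Proposition~\ref{prop:key}]
Put $H=H^i_{\mathfrak a}(M)$; then $\operatorname{Ass}H\subseteq\operatorname{Supp}M$ by (L2). We use that
\begin{equation}\label{eq:strict}
\dim M_{P'}<\dim M_P\qquad\text{for primes $P'\subsetneq P$ in $\operatorname{Supp}M$,}
\end{equation}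
which holds because these numbers are heights in $A/\operatorname{Ann}M$.

\emph{The excellent case.} For each $Q\in\operatorname{Supp}M$ with $\dim M_Q\le2$ let $f_Q$ be given by Proposition~\ref{prop:key}, and let $W$ be the union of the sets $D(f_Q)\cap\operatorname{Supp}M$, where $D(f)$ is the set of primes not containing $f$. The set $W$ is open in the Noetherian space $\operatorname{Supp}M$, hence quasi-compact, so finitely many $D(f_Q)$ cover it. The associated primes of $H$ in $D(f_Q)$ correspond to the associated primes of $H_{f_Q}=H^i_{\mathfrak a}(M_{f_Q})$. Hence $W\cap\operatorname{Ass}H$ is finite. The complement $Z=\operatorname{Supp}M\setminus W$ is closed, and $\dim M_P\ge3$ for every $P\in Z$. If $P\in Z$ and $\dim M_P=3$, then $P$ is a minimal element of $Z$, for a smaller prime $P'\in Z$ would have $\dim M_{P'}\le2$ by \eqref{eq:strict}. A closed subset of $\operatorname{Spec}A$ has finitely many minimal elements, so finitely many $P\in Z$ satisfy $\dim M_P\le3$.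

\emph{The local case.} A local ring need not be excellent, but its completion $\widehat A$ is, and $\widehat A$ is faithfully flat over $A$. Put $\widehat M=M\otimes_A\widehat A$, so that $H\otimes_A\widehat A=H^i_{\mathfrak a}(\widehat M)$. Given $P\in\operatorname{Ass}H$ with $\dim M_P\le3$, choose a prime $\widehat P$ of $\widehat A$ minimal over the proper ideal $P\widehat A$. It is associated to $\widehat A/P\widehat A$, so (F1) gives $\widehat P\in\operatorname{Ass}H^i_{\mathfrak a}(\widehat M)$ and $\widehat P\cap A=P$. Let $I=\operatorname{Ann}M$; then $\operatorname{Ann}\widehat M=I\widehat A$ by (F3). Apply (F2) to the flat map $A/I\to\widehat A/I\widehat A$. The fiber ring $\widehat A_{\widehat P}/P\widehat A_{\widehat P}$ has dimension $0$ by the minimality of $\widehat P$, so $\dim\widehat M_{\widehat P}=\dim M_P\le3$. Thus $P\mapsto\widehat P$ is an injective map into a set that is finite by the excellent case.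

\emph{The particular cases.} If $A$ is excellent and $\dim M\le3$, then every $P\in\operatorname{Supp}M$ has $\dim M_P\le3$. If $(A,\mathfrak m)$ is local and $\dim M\le4$, then every $P\in\operatorname{Supp}M$ other than $\mathfrak m$ has $\dim M_P\le3$ by \eqref{eq:strict}, so $\operatorname{Ass}H$ is finite. If $A$ is semilocal and $\dim M\le4$, then every $P\in\operatorname{Ass}H$ lies in one of finitely many maximal ideals $\mathfrak m$ and gives an associated prime of $H_{\mathfrak m}=H^i_{\mathfrak a}(M_{\mathfrak m})$, to which the local case applies.
\end{proof}

Theorem~\ref{thm:four} is the particular case of a local ring, just proved. It remains to prove Proposition~\ref{prop:key}.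

\section{A nodal surface}\label{sec:example}

Consider the proposition for $M=A$ and a prime $Q\supseteq\mathfrak a$ of height two; by Lemma~\ref{lem:hom} the first open case is $i=2$. There are two extreme situations. If $\mathfrak a$ is principal near $Q$, then $H^2_{\mathfrak a}$ vanishes there. If $V(\mathfrak a)=V(Q)$ near $Q$, we are in the situation of Example~\ref{ex:model} and may hope to apply Lemma~\ref{lem:hom}. In general both behaviors occur at the same prime, on different branches, as follows.

Let $K$ be a field of characteristic different from two, and let
\[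
A=K[x,y,z]/(y^2-x^2(x+1)),\qquad Q=(x,y,z)A,
\]
the product of a nodal cubic with a line. It is a domain, since $x+1$ is not a square in $K(x,z)$. Its normalization is $K[t,z]$ with $t=y/x$, $x=t^2-1$, $y=t(t^2-1)$; the surface $\operatorname{Spec}A$ arises from the $(t,z)$-plane by gluing the lines $t=1$ and $t=-1$. Put $w=z+1$ and
\[
\mathfrak a=\bigl(x-(w^2-1),\ y-w(w^2-1)\bigr)\subseteq Q .
\]
Modulo $\mathfrak a$ the equation of $A$ becomes $w^2(w^2-1)^2-(w^2-1)^2w^2=0$, so $A/\mathfrak a=K[z]$, and $V(\mathfrak a)$ is a curve through $Q$. In the normalization the generators of $\mathfrak a$ become $(t-w)(t+w)$ and $(t-w)(t^2+tw+w^2-1)$. Since $t^2+tw+w^2-1\equiv t^2-1$ modulo $t+w$,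
\begin{equation}\label{eq:factor}
\mathfrak aK[t,z]=(t-w)\cdot(t+w,\ t^2-1).
\end{equation}
The preimage of $V(\mathfrak a)$ is the line $z=t-1$ together with the points $(t,z)=(-1,0)$ and $(1,-2)$; see Figure~\ref{fig:node}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[->,gray] (-2.4,0)--(2.7,0) node[right]{$t$};
\draw[->,gray] (0,-3)--(0,1.5) node[above]{$z$};
\draw[dashed] (-1,-3)--(-1,1.3) node[above]{$t=-1$};
\draw[dashed] (1,-3)--(1,1.3) node[above]{$t=1$};
\draw[very thick] (-1.9,-2.9)--(2.1,1.1) node[right]{$z=t-1$};
\fill (-1,0) circle (2pt);
\fill (1,-2) circle (2pt);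
\draw (-1,0) circle (6pt);
\draw (1,0) circle (6pt);
\end{tikzpicture}
\caption{The normalization of the surface $y^2=x^2(x+1)$ in $(x,y,z)$-space. The dashed lines are glued at equal height $z$, and the two circled points map to the origin $Q$. The preimage of the curve $V(\mathfrak a)$ consists of the thick line and the two black points: it is a curve on the branch through $(1,0)$ and an isolated point on the branch through $(-1,0)$.}\label{fig:node}
\end{figure}

To separate the branches at $Q$ we adjoin a square root of $1+x$. Let $B$ be obtained from $A[s]/(s^2-1-x)$ by inverting $g=s(s+1)(s+w)$. Since $2s$, the derivative of $s^2-1-x$, is a unit, $B$ is \'etale over $A$, in particular flat. With $x=s^2-1$,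
\[
B=K[s,y,z]_g\big/\bigl((y-xs)(y+xs)\bigr),
\]
and the prime $\mathfrak q=(s-1,y,z)B$, at which $g$ takes the value $4\ne0$, lies over $Q$. The minimal primes of $B$ are $\mathfrak p_1=(y-xs)B$ and $\mathfrak p_2=(y+xs)B$. Both quotients $B/\mathfrak p_j$ are isomorphic to $K[s,z]_g$, with $y/x=s$ on the first and $y/x=-s$ on the second. Substituting $t=s$ and $t=-s$ in \eqref{eq:factor}, and using that $s+w$ and $s+1$ are units, we find
\[
\mathfrak a(B/\mathfrak p_1)=(s-w),\qquad \mathfrak a(B/\mathfrak p_2)=(w-s,\ s-1)=(z,\ s-1)=\mathfrak q/\mathfrak p_2 .
\]
Each branch shows one of the two extreme behaviors. The annihilator of $y+xs$ in $B$ is $\mathfrak p_1$, so there is an exact sequence $0\to N\to B\to L\to0$ with $N=\mathfrak p_2\cong B/\mathfrak p_1$ and $L=B/\mathfrak p_2$. On $N$ the ideal $\mathfrak a$ acts through a principal ideal, so $H^i_{\mathfrak a}(N)=0$ for $i\ge2$ by (L1) and (L2). Therefore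
\[
H^2_{\mathfrak a}(B)\cong H^2_{\mathfrak a}(L)=H^2_{(s-1,z)}(K[s,z])_g=\bigoplus_{i,j\ge1}K\,(s-1)^{-i}z^{-j},
\]
where inverting $g$ changes nothing, since $g$ is a unit modulo every power of $(s-1,z)$. As in Example~\ref{ex:model}, $\operatorname{Hom}_B(B/\mathfrak aB,H^2_{\mathfrak a}(B))\cong K$.

No such splitting exists over $A_Q$ itself. Suppose $0\to N'\to A_Q\to L'\to0$ is exact with $H^i_{\mathfrak a}(N')=0$ for $i\ge2$. If $N'\ne0$, then $\dim L'\le1$ because $A_Q$ is a domain, and (L3) gives $H^2_{\mathfrak a}(A_Q)\cong H^2_{\mathfrak a}(L')=0$; this contradicts $H^2_{\mathfrak a}(A_Q)\otimes_{A_Q}B_{\mathfrak q}=H^2_{\mathfrak a}(B)_{\mathfrak q}\ne0$. So $N'=0$ and $L'=A_Q$, on which $\mathfrak a$ cannot be replaced by $Q$ because $\dim A_Q/\mathfrak aA_Q=1$.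

In general, three things that were visible here need proof. On the part $N$ the ideal $\mathfrak a$ need not be principal; (L5) will give vanishing at the point $\mathfrak q$, and we must spread it to a neighborhood (Section~\ref{sec:good}). The part $L$ need not have depth two, so $H^1_{\mathfrak q}(L)$ need not vanish, and we must show that it is finitely generated (Section~\ref{sec:bad}). Finally, (L5) refers to the branches of the completion, and we must find them on an \'etale neighborhood (Section~\ref{sec:branches}).

\section{Vanishing of $H^2$ spreads to a neighborhood}\label{sec:good}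

If a finitely generated module vanishes at a prime, it vanishes on a neighborhood. For other modules this fails: $\bigoplus_p\mathbb Z/p$ vanishes at the prime $(0)$ only. The way out is to convert the vanishing of $H^2_{\mathfrak a}$ into a single equation, which involves finitely many denominators.

\begin{lemma}\label{lem:spread}
Let $C$ be a ring, $\mathfrak a$ an ideal, and $\mathfrak q$ a prime with $\dim C_{\mathfrak q}\le2$ and $H^2_{\mathfrak a}(C_{\mathfrak q})=0$. Then there is $g\in C\setminus\mathfrak q$ such that $H^i_{\mathfrak a}(N)=0$ for all $i\ge2$ and all $C_g$-modules $N$.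
\end{lemma}

\begin{proof}
Let $\mathfrak a=(a_1,\dots,a_n)$. For a $C$-module $X$ put $\mathcal D(X)=\ker(\check C^1(X)\to\check C^2(X))$; this is the module of sections of $\widetilde X$ over $\operatorname{Spec}C\setminus V(\mathfrak a)$. For a $C$-algebra $C'$, the module $\mathcal D(C')$ consists of the tuples $(\sigma_j)\in\prod_jC'_{a_j}$ with $\sigma_j=\sigma_k$ in $C'_{a_ja_k}$ for all $j,k$, so it is a $C'$-algebra. Since localization is exact, $\mathcal D(X)_{\mathfrak q}=\mathcal D(X_{\mathfrak q})$ and $\mathcal D(X)_g=\mathcal D(X_g)$.

\emph{Step 1: $H^2_{\mathfrak a}(X)=0$ for every $C_{\mathfrak q}$-module $X$.} Choose an exact sequence $0\to X'\to F\to X\to0$ with $F$ free over $C_{\mathfrak q}$. In $H^2_{\mathfrak a}(F)\to H^2_{\mathfrak a}(X)\to H^3_{\mathfrak a}(X')$ the left term is a direct sum of copies of $H^2_{\mathfrak a}(C_{\mathfrak q})=0$, and the right term is zero by (L3). This is the only use of $\dim C_{\mathfrak q}\le2$.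

\emph{Step 2: $1=\sum_ja_js_j$ for some $s_j\in\mathcal D(C_{\mathfrak q})$.} Let $X$ be the kernel of the surjection $C_{\mathfrak q}^n\to\mathfrak aC_{\mathfrak q}$ given by $a_1,\dots,a_n$. The truncated complexes $\check C^{\ge1}$ of the modules $X$, $C_{\mathfrak q}^n$, $\mathfrak aC_{\mathfrak q}$ form a short exact sequence. Their cohomology is $\mathcal D(-)$ in degree one and $H^p_{\mathfrak a}(-)$ in degrees $p\ge2$. Hence
\[
\mathcal D(C_{\mathfrak q})^n\xrightarrow{(a_1,\dots,a_n)}\mathcal D(\mathfrak aC_{\mathfrak q})\to H^2_{\mathfrak a}(X)=0
\]
is exact. The ideal $\mathfrak aC_{\mathfrak q}$ becomes the unit ideal once some $a_j$ is inverted, so $\check C^{\ge1}(\mathfrak aC_{\mathfrak q})=\check C^{\ge1}(C_{\mathfrak q})$ and $1\in\mathcal D(C_{\mathfrak q})=\mathcal D(\mathfrak aC_{\mathfrak q})$.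

\emph{Step 3: the equation holds near $\mathfrak q$.} Write $s_j=\sigma_j/h$ with $\sigma_j\in\mathcal D(C)$ and $h\in C\setminus\mathfrak q$. Then $h'(h-\sum_ja_j\sigma_j)=0$ in $\mathcal D(C)$ for some $h'\in C\setminus\mathfrak q$. With $g=hh'$ we get $1=\sum_ja_j\sigma_j/h$ in the ring $E=\mathcal D(C_g)$. Thus $\mathfrak aE=E$, and so $\mathfrak a^mE=E$ for all $m$.

\emph{Step 4: vanishing.} Let $N$ be a $C_g$-module. For $J\ne\emptyset$, an element $(\sigma_j)\in E$ acts on $N_{a_J}$ through the image of $\sigma_j$ in $C_{ga_J}$, which is the same for all $j\in J$. The localization maps $N_{a_J}\to N_{a_{J'}}$ for $J\subseteq J'$ are $E$-linear, so $\check C^{\ge1}(N)$ is a complex of $E$-modules, and $H^i_{\mathfrak a}(N)$ is an $E$-module for $i\ge2$. An element of it is annihilated by some $\mathfrak a^m$, hence by $\mathfrak a^mE\ni1$.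
\end{proof}

\begin{remark}
In geometric terms, $\mathfrak aE=E$ says that $U=\operatorname{Spec}C_g\setminus V(\mathfrak a)$ is an affine scheme: the $a_j$ generate the unit ideal of $\Gamma(U,\mathcal O_U)=E$ and the open sets $U_{a_j}=\operatorname{Spec}C_{ga_j}$ are affine, which is the criterion of \cite[Exercise~II.2.17]{Har}.
\end{remark}

\section{Finite generation of $H^1$}\label{sec:bad}

On the other part of $M$ the ideal $\mathfrak a$ will be replaced by a prime $\mathfrak q$, and Lemma~\ref{lem:hom} needs $H^1_{\mathfrak q}$ to be finitely generated. This requires $V(\mathfrak q)$ to have codimension two in every component, since in codimension one we meet $H^1_{(x)}(K[x])$. Given this, we compare the module with a normal ring, which has depth at least two in codimension at least two.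

\begin{lemma}\label{lem:h1}
Let $C$ be an excellent ring, $\mathfrak q$ a prime, and $L$ a finitely generated $C$-module such that every $\mathfrak p\in\operatorname{Ass}L$ satisfies $\mathfrak p\subseteq\mathfrak q$ and $\operatorname{ht}(\mathfrak q/\mathfrak p)=2$. Then $H^1_{\mathfrak q}(L)$ is finitely generated.
\end{lemma}

\begin{proof}
\emph{Reduction to a torsion-free module over a domain.} An inclusion $\mathfrak p\subsetneq\mathfrak p'$ in $\operatorname{Ass}L$ would give $\operatorname{ht}(\mathfrak q/\mathfrak p)\ge1+\operatorname{ht}(\mathfrak q/\mathfrak p')=3$. So no associated prime of $L$ is embedded, each is minimal in $\operatorname{Supp}L$, and $\lambda(L)=\sum_{\mathfrak p\in\operatorname{Ass}L}\operatorname{length}L_{\mathfrak p}$ is finite. We use induction on $\lambda(L)$; if it is zero, then $L=0$. Otherwise pick $\mathfrak p\in\operatorname{Ass}L$, let $L_1$ be the kernel of $L\to L_{\mathfrak p}/\mathfrak pL_{\mathfrak p}$, and put $L'=L/L_1$. Then $\operatorname{Ass}L_1\subseteq\operatorname{Ass}L$, so $L_1$ satisfies the hypothesis. Moreover $(L_1)_{\mathfrak p}=\mathfrak pL_{\mathfrak p}\subsetneq L_{\mathfrak p}$ by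 Nakayama's lemma, and $(L_1)_{\mathfrak p'}\subseteq L_{\mathfrak p'}$ at the other associated primes, so $\lambda(L_1)<\lambda(L)$. By induction and the exact sequence $H^1_{\mathfrak q}(L_1)\to H^1_{\mathfrak q}(L)\to H^1_{\mathfrak q}(L')$, it suffices to show that $H^1_{\mathfrak q}(L')$ is finitely generated. The module $L'$ is finitely generated over the excellent domain $D=C/\mathfrak p$ and lies in a vector space over its fraction field. After clearing denominators, $L'\subseteq D^n$ for some $n$.

\emph{Comparison with the normalization.} Let $\widetilde D$ be the normalization of $D$, a finite $D$-module by (E2). A prime $\widetilde P\supseteq\mathfrak q\widetilde D$ lies over a prime $P\supseteq\mathfrak q/\mathfrak p$ of $D$, and (E3) gives $\operatorname{ht}\widetilde P=\operatorname{ht}P\ge2$. A normal domain satisfies Serre's condition $(S_2)$, that is, $\operatorname{depth}\widetilde D_{\widetilde P}\ge\min(2,\operatorname{ht}\widetilde P)$ for all primes. Hence $H^0_{\mathfrak q}(\widetilde D)=H^1_{\mathfrak q}(\widetilde D)=0$ by (L4). The sequence $0\to L'\to\widetilde D^n\to\widetilde D^n/L'\to0$ now gives $H^1_{\mathfrak q}(L')\cong H^0_{\mathfrak q}(\widetilde D^n/L')$,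 a submodule of a finitely generated module.
\end{proof}

\section{Branches of the henselization}\label{sec:branches}

Let $Q$ be a prime of $A$ and $R=A_Q$. The criterion (L5) is stated in terms of the minimal primes of $\widehat R$, but the completion tells us nothing directly about neighborhoods of $Q$ in $\operatorname{Spec}A$. The henselization $R^h$ lies between $R$ and $\widehat R$ and is a union, in the sense of colimits, of rings that do correspond to neighborhoods.

Recall that an $A$-algebra $B$ is \emph{\'etale} if it is finitely generated, flat and unramified; the basic example is a localization $(A[s]/(\varphi))_g$ with $\varphi$ monic and $\varphi'(s)$ a unit. The map $\operatorname{Spec}B\to\operatorname{Spec}A$ is then open. An \emph{\'etale neighborhood} of $Q$ is a pair $(B,\mathfrak q)$ of an \'etale $A$-algebra $B$ and a prime $\mathfrak q$ over $Q$ whose residue field equals that of $Q$. If $g\in B\setminus\mathfrak q$, then $(B_g,\mathfrak qB_g)$ is again one; passing to it is called \emph{shrinking}. The standard facts are these.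
\begin{enumerate}
\item[(H1)] The \'etale neighborhoods of $Q$ form a filtered system, and $R^h=\varinjlim B$.
\item[(H2)] The ring $R^h$ is Noetherian and local, with maximal ideal $\mathfrak m^h$ and completion $\widehat R$. It is henselian: every finite $R^h$-algebra is a finite product of local rings.
\item[(H3)] For every \'etale neighborhood $(B,\mathfrak q)$, including $(A,Q)$, the ring $R^h$ is the henselization of $B_{\mathfrak q}$. The map $B_{\mathfrak q}\to R^h$ is flat and local, and $\mathfrak qR^h=\mathfrak m^h$.
\end{enumerate}
By (F2), extension of ideals along $B_{\mathfrak q}\to R^h\to\widehat R$ preserves the dimension of the quotient ring. In the example of Section~\ref{sec:example}, the minimal prime $(0)$ of $R$ splits into two primes in $B_{\mathfrak q}$. The next lemma says that for excellent $R$ no further splitting occurs between $R^h$ and $\widehat R$. The idea is that the branches of both rings are counted by the maximal ideals of the normalization.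

\begin{lemma}\label{lem:branch}
Let $R$ be an excellent local ring. If $\mathfrak p$ is a minimal prime of $R^h$, then $\mathfrak p\widehat R$ is prime.
\end{lemma}

\begin{proof}
Let $\mathfrak N$ be the nilradical of $R$ and let $R'$ be the normalization of $R/\mathfrak N$, that is, the product of the normalizations of the domains $R/P$ for the minimal primes $P$ of $R$. Then $R/\mathfrak N\subseteq R'$, and $R'$ is finite over $R$ by (E2), hence semilocal and excellent.

By (H2), $R'\otimes_RR^h=\prod_\nu D_\nu$ is a finite product of local rings, each finite over $R^h$. The ring $D_\nu\otimes_{R^h}\widehat R$ is the $\mathfrak m^h$-adic completion of $D_\nu$, and $\mathfrak m^hD_\nu$ is primary to the maximal ideal, so this is the completion $\widehat D_\nu$ of the local ring $D_\nu$. On the other hand, $R'\otimes_R\widehat R$ is the completion of the semilocal ring $R'$ along its Jacobson radical. We obtain two decompositions into local rings,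
\[
\prod_\nu\widehat D_\nu=R'\otimes_R\widehat R=\prod_{\mathfrak n}\widehat{R'_{\mathfrak n}},
\]
where $\mathfrak n$ runs over the maximal ideals of $R'$. The factors of such a decomposition are the localizations of the ring at its maximal ideals, so each $\widehat D_\nu$ is one of the rings $\widehat{R'_{\mathfrak n}}$. These are domains by (E4), since $R'_{\mathfrak n}$ is an excellent normal local domain. Hence $D_\nu\subseteq\widehat D_\nu$ is a domain, and $\mathfrak p_\nu=\ker(R^h\to D_\nu)$ is prime.

Tensoring $R/\mathfrak N\subseteq R'$ with the flat algebra $R^h$ gives $R^h/\mathfrak NR^h\subseteq\prod_\nu D_\nu$, so $\bigcap_\nu\mathfrak p_\nu=\mathfrak NR^h$ is nilpotent. Thus $\mathfrak p$ contains some $\mathfrak p_\nu$, and $\mathfrak p=\mathfrak p_\nu$ by minimality. Tensoring $R^h/\mathfrak p_\nu\subseteq D_\nu$ with the flat $R^h$-algebra $\widehat R$ gives $\widehat R/\mathfrak p_\nu\widehat R\subseteq\widehat D_\nu$, and $\widehat R/\mathfrak p_\nu\widehat R\ne0$. So $\widehat R/\mathfrak p\widehat R$ is a domain.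
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

We split the module over $R^h$, where Lemma~\ref{lem:branch} lets us read off (L5); we descend the splitting to an \'etale neighborhood, where Lemmas~\ref{lem:spread} and~\ref{lem:h1} apply; and we descend the conclusion to $A$.

\subsection*{Step 0: reductions}
Replace $A$ by $A/\operatorname{Ann}M$. This ring is excellent, and neither $H^i_{\mathfrak a}(M)$ nor its submodule of elements annihilated by $\mathfrak a$ changes. Now $\dim A_Q=\dim M_Q\le2$. If $\mathfrak a\not\subseteq Q$, take $f\in\mathfrak a\setminus Q$; then $H^i_{\mathfrak a}(M)_f=0$ for all $i$, because the modules are $\mathfrak a$-torsion. So assume $\mathfrak a\subseteq Q$. Put $R=A_Q$, an excellent local ring, and $M^h=M\otimes_AR^h$. For every \'etale neighborhood $(B,\mathfrak q)$ of $Q$,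
\[
\dim B_{\mathfrak q}=\dim R^h=\dim\widehat R=\dim R\le2 .
\]

\subsection*{Step 1: splitting over $R^h$}
Call a minimal prime $\mathfrak p$ of $R^h$ \emph{bad} if $\dim R^h/\mathfrak p=2$ and $\mathfrak aR^h+\mathfrak p$ is $\mathfrak m^h$-primary, and \emph{good} otherwise. The bad primes are the branches that obstruct vanishing in (L5). Let $\mathfrak p_1,\dots,\mathfrak p_r$, $r\ge0$, be the bad primes, and put
\[
N^h=\ker\Bigl(M^h\to\bigoplus_{j=1}^rM^h_{\mathfrak p_j}\Bigr),\qquad L^h=M^h/N^h .
\]
Then
\begin{equation}\label{eq:split}
\operatorname{Ass}L^h\subseteq\{\mathfrak p_1,\dots,\mathfrak p_r\}\qquad\text{and}\qquad N^h_{\mathfrak p_j}=0\ \text{ for all $j$.}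
\end{equation}
For the first statement, $L^h$ embeds in $\bigoplus_jM^h_{\mathfrak p_j}$, and an associated prime of the $R^h$-module $M^h_{\mathfrak p_j}$ is contained in the minimal prime $\mathfrak p_j$, hence equal to it. For the second, $N^h$ lies in the kernel of $M^h\to M^h_{\mathfrak p_j}$, and this map becomes the identity after localizing at $\mathfrak p_j$. Thus $L^h$ lives on the bad branches and has no embedded or lower-dimensional components, as Lemma~\ref{lem:h1} requires; everything else has gone into $N^h$.

\subsection*{Step 2: $H^2_{\mathfrak a}(R^h/\mathfrak b)=0$ for $\mathfrak b=\operatorname{Ann}N^h$}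
If $\mathfrak b=R^h$ there is nothing to prove, and if $\dim R^h/\mathfrak b\le1$ this is (L3). So let $\dim R^h/\mathfrak b=2$. We check the condition in (L5) for the local ring $R^h/\mathfrak b$, whose completion is $\widehat R/\mathfrak b\widehat R$. Let $\mathfrak P\supseteq\mathfrak b\widehat R$ be a prime of $\widehat R$ with $\dim\widehat R/\mathfrak P=2$. Since $\dim\widehat R\le2$, the prime $\mathfrak P$ is minimal, and so is $\mathfrak p=\mathfrak P\cap R^h$ by (F2). As $\mathfrak p$ contains the annihilator of the finitely generated module $N^h$, we have $N^h_{\mathfrak p}\ne0$, and $\mathfrak p$ is good by \eqref{eq:split}. By Lemma~\ref{lem:branch}, $\mathfrak p\widehat R$ is a prime ideal; it is contained in the minimal prime $\mathfrak P$, so $\mathfrak P=\mathfrak p\widehat R$. Hence $\dim R^h/\mathfrak p=\dim\widehat R/\mathfrak P=2$. A good prime of this dimension has $\mathfrak aR^h+\mathfrak p$ not $\mathfrak m^h$-primary, and this ideal is proper because $\mathfrak a\subseteq Q$. Therefore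
\[
\dim\widehat R/(\mathfrak a\widehat R+\mathfrak P)=\dim R^h/(\mathfrak aR^h+\mathfrak p)>0,
\]
and (L5) gives the vanishing. Without the equality $\mathfrak P=\mathfrak p\widehat R$, goodness of $\mathfrak p$ would control only one of the minimal primes over $\mathfrak p\widehat R$.

\subsection*{Step 3: descent of the splitting}
Write $M_B=M\otimes_AB$. By (H1), $M^h=\varinjlim M_B$, so a finite generating set of $N^h$ lifts to $M_B$ for some \'etale neighborhood $(B,\mathfrak q)$. Let $N\subseteq M_B$ be the submodule generated by the lifts, and let $L=M_B/N$. As $R^h$ is flat over $B$, the map $N\otimes_BR^h\to M^h$ is injective, and its image is $N^h$. So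
\[
N\otimes_BR^h=N^h,\qquad L\otimes_BR^h=L^h .
\]
The ring $B$ is excellent by (E1). We now shrink $(B,\mathfrak q)$ finitely many times, localizing $N$ and $L$ along with it. The following device is used twice: \emph{finitely many primes of $B$ not contained in $\mathfrak q$ can be removed by shrinking.} Choose in each of them an element outside $\mathfrak q$, and invert the product; the primes of the new ring are those that do not contain the product, so none of them contains one of the given primes, while all primes inside $\mathfrak q$ survive.

\subsection*{Step 4: after shrinking, $H^i_{\mathfrak a}(N)=0$ for all $i\ge2$}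
Let $J=\operatorname{Ann}_BN$; then $JR^h=\mathfrak b$ by (F3). If $J\not\subseteq\mathfrak q$, invert an element of $J\setminus\mathfrak q$, which makes $N=0$. If $J\subseteq\mathfrak q$, then by (L2) and Step~2
\[
H^2_{\mathfrak a}(B_{\mathfrak q}/JB_{\mathfrak q})\otimes_{B_{\mathfrak q}}R^h=H^2_{\mathfrak a}(R^h/\mathfrak b)=0,
\]
so $H^2_{\mathfrak a}(B_{\mathfrak q}/JB_{\mathfrak q})=0$ by (F4). Apply Lemma~\ref{lem:spread} to the ring $B/J$ and the prime $\mathfrak q/J$, and lift the resulting element to $g\in B\setminus\mathfrak q$. Since $N_g$ is a $(B/J)_g$-module, inverting $g$ gives the claim.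

\subsection*{Step 5: after shrinking, $H^i_{\mathfrak a}(L)=H^i_{\mathfrak q}(L)$ for all $i$, and $L$ satisfies the hypothesis of Lemma~\ref{lem:h1}}
Let $\mathfrak p\in\operatorname{Ass}L$ with $\mathfrak p\subseteq\mathfrak q$. By (F1), $R^h/\mathfrak pR^h$ embeds in $L^h$, and it is nonzero since $\mathfrak pR^h\subseteq\mathfrak m^h$. By \eqref{eq:split}, every prime minimal over $\mathfrak pR^h$ is one of the bad primes $\mathfrak p_j$. Each of these has $\dim R^h/\mathfrak p_j=2$ and $V(\mathfrak aR^h+\mathfrak p_j)=\{\mathfrak m^h\}$. Taking the union over the primes minimal over $\mathfrak pR^h$, and using (F2), we get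
\[
\operatorname{ht}(\mathfrak q/\mathfrak p)=\dim R^h/\mathfrak pR^h=2,\qquad \dim B_{\mathfrak q}/(\mathfrak aB+\mathfrak p)B_{\mathfrak q}=\dim R^h/(\mathfrak aR^h+\mathfrak pR^h)=0 .
\]
The second equality says that $\mathfrak q$ is minimal over $\mathfrak aB+\mathfrak p$, so the other primes minimal over $\mathfrak aB+\mathfrak p$ are not contained in $\mathfrak q$. Remove by shrinking all these other primes, for all $\mathfrak p\in\operatorname{Ass}L$ with $\mathfrak p\subseteq\mathfrak q$, and also all associated primes of $L$ that are not contained in $\mathfrak q$. Now every $\mathfrak p\in\operatorname{Ass}L$ satisfies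
\[
\mathfrak p\subseteq\mathfrak q,\qquad\operatorname{ht}(\mathfrak q/\mathfrak p)=2,\qquad V(\mathfrak aB+\mathfrak p)=V(\mathfrak q).
\]
If $L=0$, the claim is trivial. Otherwise $V(\operatorname{Ann}L)=\bigcup_{\mathfrak p\in\operatorname{Ass}L}V(\mathfrak p)$ is a nonempty union, so $V(\mathfrak aB+\operatorname{Ann}L)=V(\mathfrak q)$. The ideals $\mathfrak aB$ and $\mathfrak aB+\operatorname{Ann}L$ have the same image in $B/\operatorname{Ann}L$, so (L2) and (L1) give $H^i_{\mathfrak a}(L)=H^i_{\mathfrak aB+\operatorname{Ann}L}(L)=H^i_{\mathfrak q}(L)$.

\subsection*{Step 6: after shrinking, $H^i_{\mathfrak q}(L)=0$ for all $i\ge3$}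
As $\dim B_{\mathfrak q}\le2$, two elements generate a $\mathfrak qB_{\mathfrak q}$-primary ideal of $B_{\mathfrak q}$, and after clearing denominators they are images of $x_1,x_2\in\mathfrak q$. Then $\mathfrak q$ is minimal over $(x_1,x_2)B$. Removing the other primes minimal over this ideal, we get $\sqrt{(x_1,x_2)B}=\mathfrak q$, and (L1) applies.

\subsection*{Step 7: the conclusion over $B$}
The properties obtained in Steps 4 and 5 persist under later shrinking, since local cohomology, associated primes and the sets $V(-)$ localize, and heights below $\mathfrak q$ do not change. We claim that $\operatorname{Hom}_B(B/\mathfrak aB,H^i_{\mathfrak a}(M_B))$ is finitely generated for all $i$. For $i\le1$ this is Lemma~\ref{lem:hom}. For $i\ge2$, Step~4 and the exact sequence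
\[
H^i_{\mathfrak a}(N)\to H^i_{\mathfrak a}(M_B)\to H^i_{\mathfrak a}(L)\to H^{i+1}_{\mathfrak a}(N)
\]
give $H^i_{\mathfrak a}(M_B)\cong H^i_{\mathfrak a}(L)$, which is zero for $i\ge3$ by Steps 5 and~6. For $i=2$, the module $H^0_{\mathfrak a}(L)\subseteq L$ is finitely generated, and so is $H^1_{\mathfrak a}(L)=H^1_{\mathfrak q}(L)$ by Lemma~\ref{lem:h1}. Lemma~\ref{lem:hom}, applied to $L$, finishes the claim.

\subsection*{Step 8: descent to $A$}
The image of $\operatorname{Spec}B\to\operatorname{Spec}A$ is open and contains $Q$, so it contains $D(f)$ for some $f\in A\setminus Q$. Then $A_f\to B_f$ is flat and surjective on spectra, hence faithfully flat. By (L2) and (F3),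
\[
\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))_f\otimes_{A_f}B_f\cong\operatorname{Hom}_B(B/\mathfrak aB,H^i_{\mathfrak a}(M_B))_f ,
\]
and the right side is finitely generated over $B_f$ by Step~7. By (F4), the module $\operatorname{Hom}_A(A/\mathfrak a,H^i_{\mathfrak a}(M))_f$ is finitely generated over $A_f$, for every $i$. Its associated primes are those of $H^i_{\mathfrak a}(M_f)$ by \eqref{eq:ass}. This proves Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:four} and~\ref{thm:three}. \qed

\medskip
Excellence entered through Lemma~\ref{lem:branch} (finite normalization and formal fibers) and Lemma~\ref{lem:h1} (finite normalization and the dimension formula). The bound $\dim M_Q\le2$ entered in Step~2, where it makes $H^2_{\mathfrak a}$ the top local cohomology, so that (L5) decides its vanishing, and in Steps 4 and~6, where it disposes of the degrees $i\ge3$.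

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $S$ and $R_{\mathfrak m}$ be the rings in (A) and (B). The ring $S$ is finitely generated over a field, hence excellent, and $\dim S=4$; the ring $R_{\mathfrak m}$ is local and $\dim R_{\mathfrak m}=5$. This gives (b) for $d=4$ and (a) for $d=5$.

For larger $d$ we add $k\ge1$ variables. Let $C\to C'$ be either $S\to S[z_1,\dots,z_k]$ or the map from $R_{\mathfrak m}$ to the localization of $R_{\mathfrak m}[z_1,\dots,z_k]$ at the maximal ideal generated by $\mathfrak m$ and $z_1,\dots,z_k$. In the first case $C'$ is excellent of dimension $4+k$, and in the second it is local of dimension $5+k$. In both cases $C'$ is faithfully flat over $C$, and $H^2_{(x,y)}(C')=H^2_{(x,y)}(C)\otimes_CC'$ by (L2). For each $P\in\operatorname{Ass}H^2_{(x,y)}(C)$ the module $C'/PC'$ is nonzero, so it has an associated prime, which by (F1) lies in $\operatorname{Ass}H^2_{(x,y)}(C')$ and contracts to $P$. Different $P$ give different primes, so $\operatorname{Ass}H^2_{(x,y)}(C')$ is infinite. This proves (a) and (b).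

For (c), take for $M$ the ring itself. All primes of $S$ have height at most four, and so do all primes of $R_{\mathfrak m}$ except the maximal ideal. Hence in both rings infinitely many associated primes of $H^2_{(x,y)}$ have height at most four.
\end{proof}

Combining this with Theorem~\ref{thm:three}, we see that in both rings all but finitely many associated primes of $H^2_{(x,y)}$ have height exactly four, apart from the maximal ideal of $R_{\mathfrak m}$. The example (A) also shows that the bound in Proposition~\ref{prop:key} cannot be raised.

\begin{remark}
There is a prime $Q$ of height three in $S$ such that $\operatorname{Ass}H^2_{(x,y)}(S_f)$ is infinite for every $f\in S\setminus Q$. To see this, let $W$ be the union of the sets $D(f)$ for which $\operatorname{Ass}H^2_{(x,y)}(S_f)$ is finite. By quasi-compactness $W$ contains finitely many associated primes of $H^2_{(x,y)}(S)$, so the closed set $Z=\operatorname{Spec}S\setminus W$ is infinite by (A). By Proposition~\ref{prop:key}, all primes in $Z$ have height three or four. If all had height four, each would be a minimal element of $Z$, and $Z$ would be finite. At such a prime $Q$, the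 theorem (L5) concerns $H^3_{(x,y)}(S_Q)$, which vanishes anyway by (L1), and gives no criterion for the vanishing of $H^2_{(x,y)}(S_Q)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Har}
Hartshorne, \emph{Algebraic Geometry}.

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{SS}
Anurag K. Singh and Irena Swanson, \emph{Associated primes of local cohomology modules and of Frobenius powers}, arXiv:math/0406357 (2004).

\end{thebibliography}
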